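\title{Smoothable rank equals border rank for ternary forms}

\begin{abstract}
A form is called wild if its smoothable rank is larger than its border rank. We prove that there are no wild forms in three variables over $\mathbb{C}$. More precisely, whenever a ternary form $F$ is a limit of forms in the spans of finite schemes whose length is the border rank of $F$, it lies in the span of the limit scheme. The proof follows the ideal sheaf of the degenerating family through a chain of elementary modifications, each governed by Bogomolov's inequality for rank two sheaves on $\mathbb{P}^2$. The chain ends either with the desired conclusion or with a differential operator that makes the border rank of $F$ too small.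
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb{C}$. Let $S=\mathbb{C}[x_0,x_1,x_2]$, let $\mathbb{P}^2=\mathbb{P}(S_1)$ be the plane of linear forms, and for $d\ge 1$ let $\nu_d\colon\mathbb{P}^2\to\mathbb{P}(S_d)$, $[\ell]\mapsto[\ell^d]$, be the Veronese embedding. The \emph{border rank} $\underline{r}(F)$ of a form $F\in S_d$ is the least $r$ such that $F$ is a limit of sums $\ell_1^d+\dots+\ell_r^d$ of powers of linear forms. For $F\neq0$ this says that $[F]$ lies in the $r$-th secant variety $\sigma_r(\nu_d(\mathbb{P}^2))$, the closure of the union of the spans of $r$ points of $\nu_d(\mathbb{P}^2)$.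

Border rank counts points that move while the sum converges, and one would like to replace them by a single object attached to $F$. The natural candidate is the limit of the points as a scheme. For example,
\[
x_0^{d-1}x_1=\lim_{t\to0}\frac{(x_0+tx_1)^d-x_0^d}{dt},
\]
the two points $[x_0+tx_1]$ and $[x_0]$ collide to a tangent vector, and $x_0^{d-1}x_1$ lies on the corresponding tangent line to $\nu_d(\mathbb{P}^2)$. For a finite (zero-dimensional) subscheme $Z\subset\mathbb{P}^2$ let $|Z|$ be its length and let $\langle Z\rangle_d\subset S_d$ be the linear subspace whose projectivization is the linear span of the scheme $\nu_d(Z)$. A finite scheme is \emph{smoothable} if it is a flat limit of reduced sets of points; in $\mathbb{P}^2$ every finite subscheme is smoothable. The \emph{smoothable rank} $\operatorname{sr}(F)$ is the least length of a smoothable $Z$ with $F\in\langle Z\rangle_d$.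

The span of a limit of schemes is contained in the limit of their spans, so $\underline{r}(F)\le\operatorname{sr}(F)$. The inclusion can be strict, already for four points and $d=2$ (Example~\ref{ex:four}), so the opposite inequality is not formal. A form is \emph{wild} if $\operatorname{sr}(F)>\underline{r}(F)$. The question, which comes from \cite{JM}, is whether wild forms in three variables exist. By a result of Ma\'ndziuk, a ternary form of degree $d$ and border rank at most $d+2$ is not wild. We show that the restriction on the border rank is not needed.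

\begin{theorem}\label{thm:main}
Every nonzero form $F\in\mathbb{C}[x_0,x_1,x_2]$ satisfies $\operatorname{sr}(F)=\underline{r}(F)$.
\end{theorem}

The proof gives more: every limit scheme of every family that computes the border rank computes the smoothable rank. Throughout, $R=\mathbb{C}[[t]]$ and $K=\mathbb{C}((t))$; the subscripts $0$ and $K$ denote the special and the generic fiber of a family over $R$, spans over $K$ are defined as over $\mathbb{C}$, and $I_Z$ is the ideal sheaf of $Z$.

\begin{theorem}\label{thm:more}
Let $F\in S_d$ be nonzero and $r=\underline{r}(F)$.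
\begin{enumerate}
\item[(1)] Let $\Gamma\subset\mathbb{P}^2_R$ be finite and flat of degree $r$ over $R$, and let $F_R\in S_d\otimes R$ have special fiber $F$ and satisfy $F_K\in\langle\Gamma_K\rangle_d$. Then $F\in\langle\Gamma_0\rangle_d$.
\item[(2)] If $Z\subset\mathbb{P}^2$ is finite, $|Z|=r$ and $F\in\langle Z\rangle_d$, then $H^1(I_Z(d))=0$.
\item[(3)] For all $r'$ and $d$, the union of the spans of $\nu_d(Z)$ over all $Z\subset\mathbb{P}^2$ of length at most $r'$ is closed and equals $\sigma_{r'}(\nu_d(\mathbb{P}^2))$.
\item[(4)] The maximal smoothable rank of ternary forms of degree $d$ is $\lceil (d+1)(d+2)/6\rceil$ for $d\neq2,4$; it is $3$ for $d=2$ and $6$ for $d=4$.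
\end{enumerate}
\end{theorem}

Part (1) fails in general when $r=\underline{r}(F)+1$; see Example~\ref{ex:four}.

The reason behind the theorems is a comparison of two numbers. The span of the limit can be too small only if the limit scheme fails to impose independent conditions on forms of degree $d$. We show that, if the failure matters for $F$, then it is caused by a curve of some degree $m\geq1$ that absorbs at least $m(d+3-m)$ of the $r$ points, and that a differential operator of degree $2m$ kills the contribution of these points to $F$. But a form killed by an operator of degree $2m$ has border rank less than $m(d+3-m)$. So the family has used more points than necessary.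

Section~\ref{sec:spans} sets up apolarity and treats the case $r\le d+1$. Section~\ref{sec:poles} carries out the comparison by hand in the simplest case. Section~\ref{sec:bounds} proves the upper bound for border rank, Section~\ref{sec:bog} produces the curve from Bogomolov's inequality, Section~\ref{sec:mod} follows an arbitrary degeneration, and Section~\ref{sec:proofs} proves the theorems.

\section{Spans, apolarity and limits}\label{sec:spans}

Let $P=\mathbb{C}[y_0,y_1,y_2]$ act on $S$ by differentiation, $y_i=\partial/\partial x_i$, written $g\circ F$. For $\ell=\sum a_ix_i$ and $g\in P_e$ with $e\le d$,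
\begin{equation}\label{eq:power}
g\circ\ell^d=\frac{d!}{(d-e)!}\,g(\ell)\,\ell^{d-e},\qquad g(\ell):=g(a_0,a_1,a_2),
\end{equation}
so $P$ is the coordinate ring of $\mathbb{P}^2=\mathbb{P}(S_1)$. The pairing $P_d\times S_d\to\mathbb{C}$, $(f,F)\mapsto f\circ F$, is perfect, because the monomial bases are dual up to nonzero factors. Since $(cg)\circ F=g\circ(c\circ F)$, the map $c\,\circ\colon S_d\to S_{d-n}$ is adjoint to multiplication by $c\in P_n$. For $c\neq0$ multiplication is injective, so $c\,\circ$ is surjective.

Write $\mathcal{O}(a)=\mathcal{O}_{\mathbb{P}^2}(a)$ and $(I_Z)_d=H^0(I_Z(d))\subset P_d$. By \eqref{eq:power} the hyperplane of $\mathbb{P}(S_d)$ defined by $f\in P_d$ pulls back under $\nu_d$ to the curve $f=0$, so it contains $\nu_d(Z)$ exactly when $f\in(I_Z)_d$. Hence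
\begin{equation}\label{eq:span}
\langle Z\rangle_d=(I_Z)_d^{\perp}=\{F\in S_d: f\circ F=0\text{ for all }f\in(I_Z)_d\}.
\end{equation}
We take \eqref{eq:span} as the definition also for $Z=\emptyset$, where it gives $0$, and in degree $0$. The sequence $0\to I_Z(d)\to\mathcal{O}(d)\to\mathcal{O}_Z(d)\to0$ and $H^1(\mathcal{O}(d))=0$ give
\[
\dim\langle Z\rangle_d=|Z|-h^1(I_Z(d)),\qquad H^1(I_Z(d))^*=\ker\bigl(H^0(\mathcal{O}_Z(d))^*\to S_d\bigr).
\]
If $Z=\{[\ell_1],\dots,[\ell_r]\}$ is reduced, the kernel is the space of linear relations $\sum c_i\ell_i^d=0$. For any $Z$ we call the elements of $H^1(I_Z(d))^*$ \emph{relations}.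

Two properties of border rank follow from the definition, with $\underline{r}(0)=0$: the set $\{G\in S_d:\underline{r}(G)\le s\}$ is closed, and $\underline{r}(G+G')\le\underline{r}(G)+\underline{r}(G')$.

Let $\Gamma_t$ be a flat family of finite schemes of length $r$ over a smooth curve, with limit $\Gamma_0$ at $t=0$. The spaces $(I_{\Gamma_t})_d$ have constant dimension for general $t$ and have a limit $J$ in the Grassmannian. If $f_t$ is regular at $t=0$ and vanishes on $\Gamma_t$ for $t\neq0$, then $f_0$ vanishes on $\Gamma_0$, because the structure sheaf of a flat family has no $t$-torsion. So $J\subset(I_{\Gamma_0})_d$, and taking annihilators,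
\begin{equation}\label{eq:limit}
\langle\Gamma_0\rangle_d\subset J^\perp=\lim_{t\to0}\langle\Gamma_t\rangle_d .
\end{equation}
When the general $\Gamma_t$ is reduced, the right side consists of forms of border rank at most $r$; this is the inequality $\underline{r}\le\operatorname{sr}$. If $H^1(I_{\Gamma_0}(d))=0$, the left side has dimension $r$ and the right side has dimension at most $r$, so \eqref{eq:limit} is an equality. For few points this is always the case.

\begin{lemma}\label{lem:few}
If $|Z|\le d+1$, then $H^1(I_Z(d))=0$.
\end{lemma}

\begin{proof}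
We use induction on $|Z|$; the case $Z=\emptyset$ is $H^1(\mathcal{O}(d))=0$. Let $L=\{\lambda=0\}$ be a line meeting $Z$ and let $Z'$ be defined by the ideal $(I_Z:\lambda)$. Then $|Z'|=|Z|-|Z\cap L|\le d$, and there is an exact sequence $0\to I_{Z'}(d-1)\xrightarrow{\lambda}I_Z(d)\to\mathcal{O}_L(d-|Z\cap L|)\to0$. The first term has $H^1=0$ by induction, the last because $d-|Z\cap L|\ge-1$.
\end{proof}

So nothing is lost in the limit when $r\le d+1$. The first relation appears for $d+2$ points on a line, since $d$-th powers of binary linear forms span a space of dimension $d+1$.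

\section{Points tending to a curve: simple poles}\label{sec:poles}

\begin{example}\label{ex:four}
Let $d=2$ and $F=x_0x_1+x_2^2$. This quadratic form has rank $3$, and having rank at most $2$ is a closed condition, so $\underline{r}(F)=3$. The relation $2x_1^2+2x_2^2-(x_1+x_2)^2-(x_1-x_2)^2=0$ gives
\[
\frac{1}{2t}(x_1+tx_0)^2+\Bigl(\frac1{2t}+1\Bigr)x_2^2-\frac{1}{4t}(x_1+x_2)^2-\frac1{4t}(x_1-x_2)^2=x_0x_1+x_2^2+\frac t2\,x_0^2 .
\]
Call this form $F_R$ and let $\Gamma\subset\mathbb{P}^2_R$ be the union of the four disjoint sections $[t:1:0]$, $[0:0:1]$, $[0:1:1]$, $[0:1:-1]$. Then $F_K\in\langle\Gamma_K\rangle_2$ and $F_R$ has special fiber $F$. But $\Gamma_0$ lies on the line $y_0=0$, so $y_0y_1\in(I_{\Gamma_0})_2$, while $y_0y_1\circ F=1$. Thus $F\notin\langle\Gamma_0\rangle_2$. All hypotheses of Theorem~\ref{thm:more}(1) hold except that $r=4=\underline{r}(F)+1$, so that hypothesis cannot be relaxed by one.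
\end{example}

The example does not produce a wild form, because it spends four points on a form of border rank three. This is forced. Consider
\[
F_R=\sum_{i=1}^ra_i(t)\,\ell_i(t)^d\in S_d\otimes R,\qquad \ell_i(t)\in S_1\otimes R,\quad a_i(t)\in t^{-1}R,
\]
with the points $[\ell_i(0)]$ distinct, and let $F$ be the special fiber. Let $c_i$ be the residue of $a_i$. Since $F_R$ has no pole, $\sum c_i\ell_i(0)^d=0$. If all $c_i$ vanish, then $F$ lies in the span of the limit points. Otherwise let $Y$ be the set of limit points with $c_i\neq0$ and $Z$ the set of the others. Let $D\in P_m$, $2m\le d$, vanish on $Y$. By \eqref{eq:power},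
\[
D^2\circ F_R=\frac{d!}{(d-2m)!}\sum_ia_i(t)\,D(\ell_i(t))^2\,\ell_i(t)^{d-2m}.
\]
For a point of $Y$ the factor $D(\ell_i(t))^2$ is divisible by $t^2$ and beats the pole; for a point of $Z$ there is no pole. Setting $t=0$ we get
\begin{equation}\label{eq:model}
D^2\circ F\in\langle Z\rangle_{d-2m}.
\end{equation}
Suppose that $Y$ lies on a line, $m=1$. Since $Y$ carries a relation, $|Y|\ge d+2$ by Lemma~\ref{lem:few}, so $r\ge|Z|+d+2$. On the other hand, the forms killed by $D^2$ make up a space of dimension $\binom{d+2}2-\binom d2=2d+1$, we shall see that all of them have border rank at most $d+1$, and \eqref{eq:model} then gives $\underline{r}(F)<|Z|+d+2$ (Proposition~\ref{prop:bound} with $m=1$). So $\underline{r}(F)<r$. In Example~\ref{ex:four}, $D=y_0$, $Z=\emptyset$, and indeed $y_0^2\circ F=0$.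

Three things are missing in general. An arbitrary relation must be shown to live on a curve whose degree is small compared with the number of points on it. The coefficients may have poles of higher order, and then the leading relation is only the first of a chain of conditions. And the limit scheme need not be reduced, so that there are no coefficients $a_i$ to speak of. Section~\ref{sec:bog} deals with the first point and Section~\ref{sec:mod} with the other two. First we prove that a conclusion of the shape \eqref{eq:model} bounds the border rank.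

\section{Forms annihilated by an operator}\label{sec:bounds}

For $0\neq c\in P_n$, $n\geq1$, let $(c)_d^\perp=\{G\in S_d:c\circ G=0\}$. It is the annihilator of $cP_{d-n}$, and $\dim(c)_d^\perp=\dim S_d-\dim P_{d-n}$. If the curve $C=\{c=0\}$ is smooth, this space is spanned by the powers of points of $C$, and secant varieties of curves grow as fast as possible. We recall Terracini's lemma: for an irreducible variety $C\subset\mathbb{P}^N$, the dimension of $\sigma_s(C)$ equals the dimension of the span of the embedded tangent spaces at $s$ general points.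

\begin{lemma}\label{lem:curve}
If $C\subset\mathbb{P}^N$ is an irreducible curve not contained in a hyperplane, then $\dim\sigma_s(C)=\min(2s-1,N)$.
\end{lemma}

\begin{proof}
Let $\Lambda_s$ be the span of $s$ general tangent lines. We show $\dim\Lambda_s=\min(2s-1,N)$ by induction; $\Lambda_1$ is a line. If $\Lambda_{s-1}=\mathbb{P}^N$ we are done. Otherwise $\dim\Lambda_{s-1}=2s-3<N$. If $N=2s-2$, then $\Lambda_{s-1}$ is a hyperplane, a general point of $C$ is not in it, and $\Lambda_s=\mathbb{P}^N$. If $N\ge2s-1$, project from $\Lambda_{s-1}$ to $\mathbb{P}^{N-2s+2}$. The image of $C$ is irreducible and spans a projective space of positive dimension, so it is a curve. In characteristic zero a dominant map of curves has nonzero differential at a general point, so a general tangent line of $C$ maps isomorphically onto a line; that is, it is disjoint from $\Lambda_{s-1}$. Hence $\dim\Lambda_s=2s-1$.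
\end{proof}

\begin{lemma}\label{lem:half}
Let $0\neq c\in P_n$, $n\ge1$. Every $G\in(c)_d^\perp$ has $\underline{r}(G)\le\lceil\frac12\dim(c)_d^\perp\rceil$.
\end{lemma}

\begin{proof}
Let $s=\lceil\frac12\dim(c)_d^\perp\rceil$. Suppose first that $C=\{c=0\}$ is smooth, hence irreducible. The forms of degree $d$ vanishing on $C$ are $cP_{d-n}$, so $\nu_d(C)$ spans $\mathbb{P}((c)_d^\perp)=\mathbb{P}^N$. As $2s-1\ge N$, Lemma~\ref{lem:curve} gives $\sigma_s(\nu_d(C))=\mathbb{P}^N$. For arbitrary $c$ choose smooth $c_\varepsilon\to c$. The spaces $(c')_d^\perp$ are kernels of surjections depending linearly on $c'\in P_n\setminus0$, so they form a vector bundle, and $G$ is a limit of $G_\varepsilon\in(c_\varepsilon)_d^\perp$. The condition $\underline{r}\le s$ is closed.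
\end{proof}

For $n=d+1$ we have $(c)_d^\perp=S_d$. Since $(d+1)(d+2)$ is even, every $F\in S_d$ satisfies
\begin{equation}\label{eq:crude}
\underline{r}(F)\le\Bigl\lceil\frac{(d+1)(d+2)}4\Bigr\rceil\le\frac{d^2+3d+4}{4}<\frac{(d+3)^2}4 .
\end{equation}
This crude bound is exactly what will make Bogomolov's inequality applicable.

\begin{proposition}\label{prop:bound}
Let $m$ be an integer with $1\le m<(d+3)/2$, let $0\neq c\in P_{2m}$, and let $Z\subset\mathbb{P}^2$ be a finite scheme with $c\circ F\in\langle Z\rangle_{d-2m}$ (no condition if $2m>d$, when $c\circ F=0$). Then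
\[
\underline{r}(F)<|Z|+m(d+3-m).
\]
\end{proposition}

\begin{proof}
Since $2m\le d+2$, we have $2\dim P_{d-2m}=(d-2m+2)(d-2m+1)$, both sides being $0$ for $2m\in\{d+1,d+2\}$. Therefore $\dim(c)_d^\perp=m(2d+3-2m)$, and $s=\lceil\frac12\dim(c)_d^\perp\rceil$ satisfies
\[
s\le m\bigl(d+\tfrac32-m\bigr)+\tfrac12=m(d+3-m)-\tfrac{3m-1}2\le m(d+3-m)-1 .
\]
It suffices to show $\underline{r}(F)\le b+s$, where $b=|Z|$. Let $H=c\circ F$. If $H=0$, this is Lemma~\ref{lem:half}.

Let $H\neq0$; then $2m\le d$ and $b\ge1$. We approximate $H$ by $b$ powers and lift the approximation through $c$. If $2m<d$, then $\underline{r}(H)\le\operatorname{sr}(H)\le b$, because $Z$ is smoothable. So $H=\lim H_\varepsilon$ with $H_\varepsilon=\sum_{i\le b}a_{i,\varepsilon}q_{i,\varepsilon}^{d-2m}$, where $a_{i,\varepsilon}\in\mathbb{C}$ and $q_{i,\varepsilon}\in S_1$. If $2m=d$, then $H$ is a constant and has this shape with one term. The linear forms $q$ with $c(q)\neq0$ are dense, so after a small perturbation $c(q_{i,\varepsilon})\neq0$. By \eqref{eq:power} there is a linear combination $F'_\varepsilon$ of the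 $b$ powers $q_{i,\varepsilon}^d$ with $c\circ F'_\varepsilon=H_\varepsilon$. Let $\sigma$ be a linear section of the surjection $c\,\circ\colon S_d\to S_{d-2m}$ and put $F_\varepsilon=F+\sigma(H_\varepsilon-H)$. Then $c\circ(F_\varepsilon-F'_\varepsilon)=0$, so $\underline{r}(F_\varepsilon)\le b+s$ by Lemma~\ref{lem:half} and subadditivity. Since $F_\varepsilon\to F$, also $\underline{r}(F)\le b+s$.
\end{proof}

For $m=0$ the strict inequality is false (take $c=1$, $F=\ell^d$, $Z=\{[\ell]\}$); that case will be the good one.

\section{From a relation to a curve}\label{sec:bog}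

We use the following standard facts about coherent sheaves on $\mathbb{P}^2$.

\begin{enumerate}
\item[(S1)] If $B$ is torsion-free, then $B^{**}$ is locally free and $B^{**}/B$ has finite length. So the torsion-free sheaves of rank one are the $I_Z(a)$ with $Z$ finite, possibly empty, and $\operatorname{Hom}(I_Z(a),\mathcal{O}(b))=\operatorname{Hom}(\mathcal{O}(a),\mathcal{O}(b))=P_{b-a}$. In particular an inclusion $B\subset B'$ of such sheaves forces $c_1(B)\le c_1(B')$.
\item[(S2)] The Chern character $\operatorname{ch}=(\operatorname{rk},c_1,\operatorname{ch}_2)$, a triple of numbers, is additive in exact sequences and multiplicative on tensor products of vector bundles; $\operatorname{ch}(U^*)=(\operatorname{rk},-c_1,\operatorname{ch}_2)$ for a bundle $U$; a sheaf of length $n$ has $\operatorname{ch}=(0,0,n)$; and $\operatorname{ch}(I_Z(a))=(1,a,\frac{a^2}2-|Z|)$. The Riemann--Roch theorem reads $\chi=\operatorname{rk}+\frac32c_1+\operatorname{ch}_2$.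
\item[(S3)] Serre duality: fix $H^2(\mathcal{O}(-3))\cong\mathbb{C}$. For every coherent $B$ the Yoneda product $\operatorname{Ext}^{i}(B,\mathcal{O}(-3))\times H^{2-i}(B)\to H^2(\mathcal{O}(-3))$ is a perfect pairing. The same holds over any field.
\end{enumerate}

By (S3), a relation on a scheme $Y$ of length $r$ is an element of $\operatorname{Ext}^1(I_Y(d),\mathcal{O}(-3))$, that is, an extension
\[
0\to\mathcal{O}(-3)\to V\to I_Y(d)\to0
\]
with $V$ torsion-free of rank two. By (S2), $c_1(V)=d-3$, $\operatorname{ch}_2(V)=\frac92+\frac{d^2}2-r$, and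
\begin{equation}\label{eq:disc}
4\operatorname{ch}_2(V)-c_1(V)^2=18+2d^2-4r-(d-3)^2=(d+3)^2-4r.
\end{equation}
When this number is positive, $V$ has a rank one subsheaf of large degree, and its map to $I_Y(d)$ is the curve we are looking for.

\begin{lemma}[Bogomolov's inequality in rank two on $\mathbb{P}^2$]\label{lem:bog}
Let $V$ be a torsion-free sheaf of rank two on $\mathbb{P}^2$ with $4\operatorname{ch}_2(V)-c_1(V)^2>0$. Then there is an exact sequence $0\to A'\to V\to M'\to0$ with $A'$, $M'$ torsion-free of rank one and $c_1(A')>\frac12c_1(V)>c_1(M')$.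
\end{lemma}

\begin{proof}
Let $U=V^{**}$ and $e=c_1(V)=c_1(U)$. By (S1) and (S2), $U$ is locally free and $\operatorname{ch}_2(U)\ge\operatorname{ch}_2(V)$. Suppose that every rank one subsheaf of $U$ has $c_1\le e/2$. Then every torsion-free rank one quotient of $U$ has $c_1\ge e/2$. We show that $U$ has many endomorphisms and derive a contradiction.

First, $\operatorname{Hom}(U,U(-3))=0$. Let $\varphi$ be a nonzero element. If $\varphi$ has generic rank two, then $\det\varphi$ is a nonzero section of $\mathcal{O}(-6)$, which is impossible. If $\varphi$ has generic rank one with image $B$, then $c_1(B)\ge e/2$ because $B$ is a torsion-free quotient of $U$, and $c_1(B)+3\le e/2$ because $B(3)\subset U$; this is impossible too.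

The bundle $U^*\otimes U$ is self-dual, so $H^2(U^*\otimes U)\cong\operatorname{Hom}(U,U(-3))^*=0$ by (S3). Its Chern character is $(4,0,4\operatorname{ch}_2(U)-e^2)$, so
\[
\dim\operatorname{End}(U)\ge\chi(U^*\otimes U)=4+4\operatorname{ch}_2(U)-e^2>4 .
\]
The endomorphisms of the fiber of $U$ at a point $x$ form a space of dimension $4$, so some $\varphi\neq0$ in $\operatorname{End}(U)$ vanishes on that fiber. Then $\det\varphi$ is a constant vanishing at $x$, and $\varphi$ has generic rank one. Its image is both a subsheaf and a torsion-free quotient of $U$, so it has $c_1=e/2=:a$, and so has $\ker\varphi$. Writing the image as $I_Y(a)$ and the kernel as $I_{Y'}(a)$ we get $4\operatorname{ch}_2(U)-e^2=-4|Y|-4|Y'|\le0$, a contradiction.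

So $U$ has a rank one subsheaf with $c_1>e/2$. Its intersection $A''$ with $V$ has finite colength in it, hence the same $c_1$. Let $A'\subset V$ be the preimage of the torsion subsheaf of $V/A''$ and $M'=V/A'$. Then $M'$ is torsion-free, $c_1(A')\ge c_1(A'')>e/2$ by (S1), and $c_1(M')=e-c_1(A')<e/2$.
\end{proof}

\begin{example}\label{ex:ci}
Let $1\le m\le(d+3)/2$ and let $Y$ be the complete intersection of $D\in P_m$ and $D'\in P_{d+3-m}$, so that $|Y|=m(d+3-m)$. The Koszul complex is
\[
0\to\mathcal{O}(-3)\xrightarrow{(-D',\,D)}\mathcal{O}(d-m)\oplus\mathcal{O}(m-3)\xrightarrow{(D,\,D')}I_Y(d)\to0 .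
\]
The middle term has $H^1=H^2=0$, so $H^1(I_Y(d))\cong H^2(\mathcal{O}(-3))=\mathbb{C}$ and the sequence does not split. Thus $Y$ carries one relation up to scalars, and the Koszul complex is its extension. For $m<(d+3)/2$, Lemma~\ref{lem:bog} holds with $A'=\mathcal{O}(d-m)$ and $M'=\mathcal{O}(m-3)$, and the curve appears twice: both $A'\to I_Y(d)$ and $\mathcal{O}(-3)\to M'$ are multiplication by $D$. This is the origin of the number $m(d+3-m)$, which equals $d+2$, $2d+2$, $3d$ for $m=1,2,3$. For $d$ odd and $m=(d+3)/2$ we have $4|Y|=(d+3)^2$ and $V=\mathcal{O}(a)^{\oplus2}$ with $a=(d-3)/2$; a rank one subsheaf embeds in one of the factors, so has $c_1\le a$, and the conclusion of the lemma fails.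
\end{example}

\section{Elementary modifications along a degeneration}\label{sec:mod}

\subsection*{Derived categories}

Let $X=\mathbb{P}^2_R$ and let $i\colon\mathbb{P}^2\hookrightarrow X$ be the special fiber. All $\operatorname{Hom}$ groups are taken in the bounded derived categories of coherent sheaves on $X$ or $\mathbb{P}^2$. We need only the following.

\begin{enumerate}
\item[(T1)] For sheaves $B,B'$, $\operatorname{Hom}(B,B'[n])=\operatorname{Ext}^n(B,B')$, which is $0$ for $n<0$.
\item[(T2)] Every morphism is part of a (distinguished) triangle $H'\to H\to H''\to H'[1]$. An exact sequence $0\to B'\to B\to B''\to0$ of sheaves gives a triangle whose last map $\eta\colon B''\to B'[1]$ is the \emph{class} of the extension. Every $\eta$ is the class of an extension, unique up to isomorphism of extensions, and split exactly when $\eta=0$. A morphism of exact sequences commutes with the classes, and the preimage in $B$ of a subsheaf $N\subset B''$ is the extension with class $\eta|_N$.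
\item[(T3)] The functors $\operatorname{Hom}(H,-)$ and $\operatorname{Hom}(-,H)$ turn triangles into long exact sequences; in particular consecutive maps in a triangle compose to $0$.
\item[(T4)] A commutative square formed by two of the three terms of two triangles extends to a morphism of triangles.
\item[(T5)] The derived restriction $H\mapsto H_0:=Li^*H$, $f\mapsto f_0$, preserves triangles, is left adjoint to $i_*$, and sends multiples of $t$ to $0$. A sheaf $\mathcal{G}$ on $X$ is $R$-flat exactly when it has no $t$-torsion, and then $\mathcal{G}_0=\mathcal{G}/t\mathcal{G}$.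
\end{enumerate}

\begin{lemma}[division by $t$]\label{lem:div}
Let $H,H'$ be objects on $X$. \emph{(a)} If $f\colon H\to H'$ has $f_0=0$, then $f=tf'$ for some $f'$. \emph{(b)} If $\operatorname{Hom}(H_0,H'_0[-1])=0$, then $\operatorname{Hom}(H,H')$ has no $t$-torsion.
\end{lemma}

\begin{proof}
The derived tensor product of $H'$ with $0\to\mathcal{O}_X\xrightarrow{t}\mathcal{O}_X\to i_*\mathcal{O}\to0$ is a triangle $H'\xrightarrow{t}H'\to i_*H'_0\to H'[1]$. By (T3) and adjunction we get an exact sequence $\operatorname{Hom}(H_0,H'_0[-1])\to\operatorname{Hom}(H,H')\xrightarrow{t}\operatorname{Hom}(H,H')\to\operatorname{Hom}(H_0,H'_0)$ whose last map is $f\mapsto f_0$.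
\end{proof}

\subsection*{The form as a morphism}

By (S3), $H^2(\mathcal{O}(-n-3))=P_n^*=S_n$, the pairing being multiplication of a cohomology class by a form. Multiplication by $g\in P_e$ on $H^2$ is then adjoint to multiplication $P_{n-e}\to P_n$, so it is the operator $g\,\circ$. Now $\operatorname{Hom}(\mathcal{O}(a),\mathcal{O}(b)[2])=H^2(\mathcal{O}(b-a))$, and composing on either side with a map of line bundles multiplies by the corresponding form. So $F\in S_d$ is a morphism $\mathcal{O}(d)\to\mathcal{O}(-3)[2]$, and for $g\in P_{d-m}$, $D\in P_m$,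
\begin{equation}\label{eq:comp}
\mathcal{O}(m)\xrightarrow{g}\mathcal{O}(d)\xrightarrow{F}\mathcal{O}(-3)[2]\xrightarrow{D}\mathcal{O}(m-3)[2]\quad\text{is the number }(Dg)\circ F .
\end{equation}
By flat base change the same holds over $R$ and $K$, and restriction to the special fiber is reduction modulo $t$.

Let $u\colon I_Z(d)\to\mathcal{O}(d)$ be the inclusion. Under $\operatorname{Ext}^2(I_Z(d),\mathcal{O}(-3))\cong(I_Z)_d^*$ the composite $Fu$ is the functional $f\mapsto f\circ F$. Hence
\begin{equation}\label{eq:Fu}
F\in\langle Z\rangle_d\iff Fu=0 .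
\end{equation}
To follow poles we need more than the vanishing of $Fu$: we need a witness for it that replaces the coefficients in $F=\sum a_i\ell_i^d$. Complete $F$ to a triangle $\mathcal{O}(-3)[1]\to E_0\to\mathcal{O}(d)\xrightarrow{F}\mathcal{O}(-3)[2]$. By (T3), $Fu=0$ exactly when $u$ lifts to a map $I_Z(d)\to E_0$, and by (T1) and (T3) two lifts differ by a unique element of $\operatorname{Ext}^1(I_Z(d),\mathcal{O}(-3))$, a relation, just as two coefficient vectors do. The lift is the witness, and it makes sense for nonreduced $Z$.

\subsection*{Setting and data}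

For the rest of this section fix $F_R\in S_d\otimes R$ with special fiber $F\neq0$ and $\Gamma\subset X$ finite and flat of degree $r$ over $R$, with
\begin{equation}\label{eq:setting}
F_K\in\langle\Gamma_K\rangle_d,\qquad 4r<(d+3)^2 .
\end{equation}
Fix a triangle on $X$, and its restriction to the special fiber,
\[
\mathcal{O}_X(-3)[1]\xrightarrow{\iota}E\xrightarrow{\pi}\mathcal{O}_X(d)\xrightarrow{F_R}\mathcal{O}_X(-3)[2],\qquad
\mathcal{O}(-3)[1]\xrightarrow{\iota_0}E_0\xrightarrow{\pi_0}\mathcal{O}(d)\xrightarrow{F}\mathcal{O}(-3)[2].
\]
Let $u\colon I_\Gamma(d)\to\mathcal{O}_X(d)$ be the inclusion. The composite $F_Ru$ lies in the finitely generated $R$-module $\operatorname{Ext}^2_X(I_\Gamma(d),\mathcal{O}_X(-3))$, and it vanishes after tensoring with $K$ by flat base change and \eqref{eq:Fu} over $K$. So $t^kF_Ru=0$ for some $k\ge0$, and by (T3) there is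
\begin{equation}\label{eq:initial}
j\colon I_\Gamma(d)\to E\quad\text{with}\quad\pi j=t^ku .
\end{equation}
The integer $k$ plays the role of the pole order. If $k=0$, then $Fu_0=0$ and $F\in\langle\Gamma_0\rangle_d$. If $k\geq1$, then $\pi_0j_0=0$, so $j_0$ comes from a relation $\eta$ on $\Gamma_0$, the analogue of the residues in Section~\ref{sec:poles}. We want to divide $j$ by $t$, and by Lemma~\ref{lem:div} the obstruction is $\eta$. Lemma~\ref{lem:bog} provides a large subsheaf $A'$ of the special fiber on which $\eta$ vanishes. So we pass to the subsheaf of sections of $I_\Gamma(d)$ whose reduction lies in $A'$, an \emph{elementary modification}, and divide there. The price is that the special fiber of the new sheaf has torsion. The following definition records what must be known about the torsion in order to continue.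

\begin{definition}\label{def:datum}
A \emph{datum of level} $k\ge0$ consists of an $R$-flat coherent sheaf $\mathcal{G}$ on $X$, maps $j\colon\mathcal{G}\to E$ and $u\colon\mathcal{G}\to\mathcal{O}_X(d)$ with $\pi j=t^ku$, and:
\begin{enumerate}
\item[(D1)] an exact sequence $0\to T\to\mathcal{G}_0\xrightarrow{q}A\to0$ on $\mathbb{P}^2$ with $T$ torsion, $A$ torsion-free of rank one and $c_1(A)>\frac{d-3}2$, where $\operatorname{ch}(\mathcal{G}_0)=(1,d,\frac{d^2}2-r)$;
\item[(D2)] an exact sequence $0\to\mathcal{O}(-3)\to M\to T\to0$ with $M$ torsion-free of rank one, whose class $\delta\colon T\to\mathcal{O}(-3)[1]$ satisfies $j_0|_T=\iota_0\delta$;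
\item[(D3)] an injective map $\bar u\colon A\to\mathcal{O}(d)$ with $u_0=\bar uq$.
\end{enumerate}
\end{definition}

Put $m=c_1(T)$. By (S1), $A\cong I_Z(d-m)$ and $M\cong I_W(m-3)$ for finite schemes $Z$, $W$. The inclusion $\mathcal{O}(-3)\subset M$ gives $m\ge0$, and (D1) gives $m<\frac{d+3}2$. Since $\operatorname{ch}_2(\mathcal{G}_0)=\operatorname{ch}_2(A)+\operatorname{ch}_2(M)-\operatorname{ch}_2(\mathcal{O}(-3))$, we have $\frac{d^2}2-r=\frac{(d-m)^2}2-|Z|+\frac{(m-3)^2}2-|W|-\frac92$, that is,
\begin{equation}\label{eq:count}
r=|Z|+|W|+m(d+3-m).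
\end{equation}
This identity is the count of points: $Z$ is what is left after the curve has absorbed at least $m(d+3-m)$ of them.

Any pair $(j,k)$ as in \eqref{eq:initial} gives an \emph{initial datum}: $\mathcal{G}=I_\Gamma(d)$, which is flat with $\mathcal{G}_0=I_{\Gamma_0}(d)$ because $\Gamma$ is flat, and $T=0$, $A=\mathcal{G}_0$, $M=\mathcal{O}(-3)$, with $\bar u$ the inclusion. Here $m=0$.

\subsection*{Lowering the level}

\begin{lemma}\label{lem:step}
Consider a datum of level $k\ge1$. Then $j_0=\iota_0\eta$ for a unique $\eta\colon\mathcal{G}_0\to\mathcal{O}(-3)[1]$; let $0\to\mathcal{O}(-3)\to V\to\mathcal{G}_0\to0$ be the extension with class $\eta$. There is a datum $(\mathcal{G}',j',u',T',A',M')$ of level $k-1$ with an injection $A'\hookrightarrow A$ such that $\bar u'=\bar u|_{A'}$, and with $M'$ a quotient of $V$ such that the composite $\mathcal{O}(-3)\to V\to M'$ is the inclusion in \emph{(D2)}.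
\end{lemma}

\begin{proof}
\emph{Two cancellation rules.} For every sheaf $B$ on $\mathbb{P}^2$ we have $\operatorname{Hom}(B,\mathcal{O}(d)[-1])=0$, so by (T3):
\begin{enumerate}
\item[(C1)] if $\theta,\theta'\colon B\to\mathcal{O}(-3)[1]$ satisfy $\iota_0\theta=\iota_0\theta'$, then $\theta=\theta'$.
\end{enumerate}
Next, $c_1(A)>\frac{d-3}2\ge-1$, so $\operatorname{Hom}(A,\mathcal{O}(-3))=0$ by (S1); as $T$ is torsion, $\operatorname{Hom}(\mathcal{G}_0,\mathcal{O}(-3))=0$. The group $\operatorname{Hom}(\mathcal{G}_0,E_0[-1])$ lies between this group and $\operatorname{Hom}(\mathcal{G}_0,\mathcal{O}(d)[-1])=0$ in an exact sequence, so it vanishes. By Lemma~\ref{lem:div}(b):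
\begin{enumerate}
\item[(C2)] $\operatorname{Hom}(\mathcal{G},E)$ has no $t$-torsion.
\end{enumerate}

\emph{The extension $V$ is unstable.} Since $k\ge1$, $\pi_0j_0=0$, so $\eta$ exists by (T3) and is unique by (C1). To apply Lemma~\ref{lem:bog} we need $V$ torsion-free although $\mathcal{G}_0$ is not, and this is what (D2) is for. From $\iota_0\eta|_T=j_0|_T=\iota_0\delta$ and (C1) we get $\eta|_T=\delta$. By (T2) the preimage of $T$ in $V$ is $M$, so there is an exact sequence $0\to M\to V\to A\to0$, and $V$ is torsion-free of rank two. The sheaf $\mathcal{G}_0$ has the Chern character of $I_{\Gamma_0}(d)$, so \eqref{eq:disc} holds, and its right side is positive by \eqref{eq:setting}. Lemma~\ref{lem:bog} gives $0\to A'\to V\to M'\to0$ with $A'$, $M'$ torsion-free of rank one and $c_1(A')>\frac{d-3}2>c_1(M')$.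

\emph{The subsheaves $\mathcal{O}(-3)$ and $A'$ of $V$ meet in $0$.} Otherwise the image of $\mathcal{O}(-3)$ in $M'$ is torsion, hence $0$, and $\mathcal{O}(-3)\subset A'$. Then $\mathcal{G}_0=V/\mathcal{O}(-3)\to M'$ is surjective with torsion kernel $A'/\mathcal{O}(-3)$ and torsion-free target, so its kernel is the torsion subsheaf $T$ of $\mathcal{G}_0$ and $M'\cong A$. This contradicts $c_1(M')<\frac{d-3}2<c_1(A)$.

Hence $A'\to\mathcal{G}_0$ and $\mathcal{O}(-3)\to M'$ are injective, with the same cokernel $T':=V/(A'\oplus\mathcal{O}(-3))$, a torsion sheaf. Let $p\colon\mathcal{G}_0\to T'$ be the projection and $\delta'$ the class of the bottom row of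
\[
\begin{array}{ccccccccc}
0&\to&\mathcal{O}(-3)&\to&V&\to&\mathcal{G}_0&\to&0\\
&&\|&&\downarrow&&\downarrow{\scriptstyle p}&&\\
0&\to&\mathcal{O}(-3)&\to&M'&\to&T'&\to&0 .
\end{array}
\]
By (T2), $\eta=\delta'p$; in particular $\eta|_{A'}=0$. The composite $A'\to\mathcal{G}_0\to A$ is injective, because its kernel $A'\cap T$ is a torsion subsheaf of $A'$.

\emph{The modification.} Let $\mathcal{G}'$ be the kernel of $\mathcal{G}\to\mathcal{G}_0\xrightarrow{p}T'$, and $\alpha\colon\mathcal{G}'\to\mathcal{G}$ the inclusion. As a subsheaf of $\mathcal{G}$ it has no $t$-torsion, so it is $R$-flat. We have $t\mathcal{G}'\subset t\mathcal{G}\subset\mathcal{G}'\subset\mathcal{G}$, with $\mathcal{G}'/t\mathcal{G}=A'$ and $t\mathcal{G}/t\mathcal{G}'\cong\mathcal{G}/\mathcal{G}'=T'$. So sub and quotient change places: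
\[
0\to A'\to\mathcal{G}_0\xrightarrow{p}T'\to0\qquad\text{becomes}\qquad0\to T'\to\mathcal{G}'_0\xrightarrow{q'}A'\to0 .
\]
Thus $\operatorname{ch}(\mathcal{G}'_0)=\operatorname{ch}(\mathcal{G}_0)$, and (D1) holds. The map $\alpha_0\colon\mathcal{G}'/t\mathcal{G}'\to\mathcal{G}/t\mathcal{G}$ is $q'$ followed by $A'\subset\mathcal{G}_0$. With $u'=u\alpha$ we get $u'_0=\bar u'q'$ for the injective map $\bar u'=\bar u|_{A'}$, which is (D3).

\emph{Division by $t$.} We have $(j\alpha)_0=\iota_0\,\eta|_{A'}\,q'=0$, so $j\alpha=tj'$ for some $j'\colon\mathcal{G}'\to E$ by Lemma~\ref{lem:div}(a). Then $t\pi j'=\pi j\alpha=t^ku'$, and $\operatorname{Hom}(\mathcal{G}',\mathcal{O}_X(d))$ has no $t$-torsion because $\mathcal{O}_X(d)$ has none. So $\pi j'=t^{k-1}u'$.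

\emph{Condition} (D2). We must compute $j'_0$ on $T'=t\mathcal{G}/t\mathcal{G}'$, and for this we express $j$ through $j'$. Let $\tau\colon\mathcal{G}\to\mathcal{G}'$ be $s\mapsto ts$. Then $\alpha\tau=t$, so $tj'\tau=j\alpha\tau=tj$, and $j'\tau=j$ by (C2). The map $\tau_0$ is $p$ followed by the inclusion $T'\subset\mathcal{G}'_0$. Since $T'$ is torsion, $\pi_0j'_0|_{T'}\colon T'\to\mathcal{O}(d)$ is zero, so $j'_0|_{T'}=\iota_0\theta$ for some $\theta\colon T'\to\mathcal{O}(-3)[1]$. Now $\iota_0\theta p=j'_0\tau_0=j_0=\iota_0\eta$, so $\theta p=\eta=\delta'p$ by (C1). In the exact sequence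
\[
\operatorname{Hom}(A',\mathcal{O}(-3))\to\operatorname{Ext}^1(T',\mathcal{O}(-3))\xrightarrow{p^*}\operatorname{Ext}^1(\mathcal{G}_0,\mathcal{O}(-3))
\]
the first term vanishes because $c_1(A')>-3$. Hence $\theta=\delta'$.
\end{proof}

\subsection*{Level zero}

At level $0$ the map $j_0$ lifts $u_0$, so $F\bar uq=0$. This does not give $F\bar u=0$: the torsion $T$ is in the way. But (D2) says that the obstruction factors through $\delta$, and $\delta$ is killed by the equation of a curve of degree $m$.

\begin{lemma}\label{lem:zero}
A datum of level $0$ yields a form $0\neq c\in P_{2m}$ with $c\circ F\in\langle Z\rangle_{d-2m}$ (no condition if $2m>d$), and $|Z|+m(d+3-m)\le r$.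
\end{lemma}

\begin{proof}
The inequality follows from \eqref{eq:count}. By (S1), the composite $\mathcal{O}(-3)\to M\cong I_W(m-3)\subset\mathcal{O}(m-3)$ is a nonzero form $D\in P_m$, and $\bar u\colon I_Z(d-m)\to\mathcal{O}(d)$ is multiplication by a nonzero form $\hat D\in P_m$. The composite $T\xrightarrow{\delta}\mathcal{O}(-3)[1]\to M[1]$ is zero by (T3), so $D\delta=0$. Let $\varepsilon$ be the class of the sequence (D1). The left square of
\[
\begin{array}{ccccccc}
T&\longrightarrow&\mathcal{G}_0&\xrightarrow{\ q\ }&A&\xrightarrow{\ \varepsilon\ }&T[1]\\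
\downarrow{\scriptstyle\delta}&&\downarrow{\scriptstyle j_0}&&\downarrow{\scriptstyle w}&&\downarrow{\scriptstyle\delta[1]}\\
\mathcal{O}(-3)[1]&\xrightarrow{\ \iota_0\ }&E_0&\xrightarrow{\ \pi_0\ }&\mathcal{O}(d)&\xrightarrow{\ F\ }&\mathcal{O}(-3)[2]
\end{array}
\]
commutes by (D2), so by (T4) there is a map $w$ making the whole diagram commute. Then $wq=\pi_0j_0=u_0=\bar uq$, and $q$ is a surjection of sheaves, so $w=\bar u$. Therefore $DF\bar u=(D\delta)[1]\,\varepsilon=0$.

Let $2m\le d$ and $g\in(I_Z)_{d-2m}=\operatorname{Hom}(\mathcal{O}(m),A)$. Then $\bar ug=\hat Dg$, and by \eqref{eq:comp} the composite $DF\bar ug=0$ is the number $(D\hat Dg)\circ F=g\circ(D\hat D\circ F)$. So $c=D\hat D$ has the required property by \eqref{eq:span}.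
\end{proof}

\begin{remark}
For data obtained from an initial datum, $D$ and $\hat D$ are proportional, so $c$ is a square as in \eqref{eq:model}; we do not need this. The divisor of a torsion sheaf, given by its lengths at generic points of curves, is additive. The divisors of $T$ and of $\mathcal{O}(d)/\bar u(A)$ are $\{D=0\}$ and $\{\hat D=0\}$. Both are zero initially, and in each step both grow by the divisor of $A/A'$, by the sequences $0\to T\to T'\to A/A'\to0$ and $0\to A/A'\to\mathcal{O}(d)/A'\to\mathcal{O}(d)/A\to0$.
\end{remark}

\begin{example}\label{ex:again}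
We run the construction on Example~\ref{ex:four}, where $d=2$, $r=4$ and $16<25$. There $tF_R=\sum a_i\ell_i^2$ with $a_i\in R$. Each $\ell_i^2$ composes to zero with the inclusion of the twisted ideal of the section $[\ell_i]$: a change of coordinates over $R$ makes the section constant, and then this is \eqref{eq:Fu}. So $tF_Ru=0$ and we may take $k=1$. If $\eta$ were $0$, then $j=tj'$ and $\pi j'=u$, so $Fu_0=0$, which is false by \eqref{eq:Fu}. Now $\Gamma_0$ is the complete intersection of $y_0$ and $y_1y_2(y_1^2-y_2^2)$, so $V=\mathcal{O}(1)\oplus\mathcal{O}(-2)$ by Example~\ref{ex:ci}. A subsheaf $A'$ with $c_1(A')\geq0$ maps to zero in $\mathcal{O}(-2)$, and $V/A'$ is torsion-free, so $A'=\mathcal{O}(1)$, $M'=\mathcal{O}(-2)$ and $T'=\mathcal{O}_L(-2)$ for the line $L=\{y_0=0\}$. At level $0$ we find $m=1$, $Z=W=\emptyset$, the count \eqref{eq:count} reads $4=1\cdot4$, and $c=y_0^2$.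
\end{example}

\begin{proposition}\label{prop:key}
Assume \eqref{eq:setting} and $r\le\underline{r}(F)$. Start from any initial datum, of level $k$, and apply Lemma~\ref{lem:step} $k$ times. Then the resulting datum of level $0$ has $m=0$, and $F\in\langle\Gamma_0\rangle_d$.
\end{proposition}

\begin{proof}
Let $c$ be as in Lemma~\ref{lem:zero}. If $m\ge1$, Proposition~\ref{prop:bound} applies, since $m<\frac{d+3}2$, and gives $\underline{r}(F)<|Z|+m(d+3-m)\le r$, against the hypothesis. So $m=0$. The injection $\mathcal{O}(-3)\to M=I_W(-3)$ is a nonzero constant vanishing on $W$, so $W=\emptyset$, and $|Z|=r$ by \eqref{eq:count}. The injections $A'\hookrightarrow A$ of the successive steps are compatible with the maps to $\mathcal{O}(d)$, so the image of the final $\bar u\colon I_Z(d)\to\mathcal{O}(d)$ lies in the initial sheaf $I_{\Gamma_0}(d)$. This $\bar u$ is a nonzero constant times the inclusion, so $I_Z\subset I_{\Gamma_0}$, and $Z=\Gamma_0$ because both have length $r$. Finally $c$ is a nonzero constant, so Lemma~\ref{lem:zero} says $F\in\langle\Gamma_0\rangle_d$.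
\end{proof}

The hypothesis $r\le\underline{r}(F)$ enters only to exclude $m\ge1$, and Example~\ref{ex:again} shows what happens without it. The plane is used twice in an essential way: Serre duality on a surface turns relations into classes in $\operatorname{Ext}^1$, hence into sheaves of rank two, and the scheme $Z$ produced by the modifications is smoothable, as Proposition~\ref{prop:bound} requires.

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:more}(1)]
The inequality in \eqref{eq:setting} holds by \eqref{eq:crude}, since $r=\underline{r}(F)$. Apply Proposition~\ref{prop:key}.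
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $r=\underline{r}(F)$. We build a family to which Theorem~\ref{thm:more}(1) applies. Recall curve selection: if a point $w$ lies in the closure of the image of a morphism of varieties $\phi\colon Y\to Y'$, then there are a smooth curve $B$, a point $b\in B$ and a morphism $B\setminus b\to Y$ whose composite with $\phi$ extends to $B$ with $b\mapsto w$. Apply this to $\phi\colon S_1^r\to S_d$, $(\ell_i)\mapsto\sum\ell_i^d$, and $w=F$. Completing at $b$ gives $\ell_1,\dots,\ell_r\in S_1\otimes K$ such that $F_R:=\sum\ell_i^d$ lies in $S_d\otimes R$ and has special fiber $F$.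

Some $\ell_i$ may vanish or be proportional, so choose a set $\Gamma_K$ of exactly $r$ distinct $K$-points of $\mathbb{P}^2$ containing all $[\ell_i]$ with $\ell_i\neq0$. Let $\Gamma$ be the scheme-theoretic closure of $\Gamma_K$ in $\mathbb{P}^2_R$. Its structure sheaf has no $t$-torsion, so $\Gamma$ is flat over $R$. Each $K$-point extends to a section of $\mathbb{P}^2_R\to\operatorname{Spec}R$ by properness, and $\Gamma$ is supported on the union of these $r$ sections, so it is proper with finite fibers, hence finite, of degree $r$. For $f\in(I_{\Gamma_K})_d$ we have $f\circ F_K=d!\sum f(\ell_i)=0$ by \eqref{eq:power}, so $F_K\in\langle\Gamma_K\rangle_d$. Theorem~\ref{thm:more}(1) gives $F\in\langle\Gamma_0\rangle_d$ with $|\Gamma_0|=r$. Since $\Gamma_0$ is smoothable, $\operatorname{sr}(F)\le r=\underline{r}(F)\le\operatorname{sr}(F)$.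
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(2)]
Here we use the freedom in the choice of the initial datum: a relation on $Z$ can be inserted into a constant family as an artificial pole. Suppose there is $0\neq\rho\in\operatorname{Ext}^1(I_Z(d),\mathcal{O}(-3))\cong H^1(I_Z(d))^*$. Take $\Gamma=Z\times\operatorname{Spec}R$ and $F_R=F$; then \eqref{eq:setting} holds by \eqref{eq:crude}. By \eqref{eq:Fu} and base change from $\mathbb{C}$ to $R$, $F_Ru=0$, so there is $\hat\jmath\colon I_\Gamma(d)\to E$ with $\pi\hat\jmath=u$. Let $\rho_R$ be the base change of $\rho$ and put $j=t\hat\jmath+\iota\rho_R$. Then $\pi j=tu$, so we have an initial datum of level $1$, and $j_0=\iota_0\rho$. In Lemma~\ref{lem:step}, $\eta=\rho\neq0$, so the extension $V$ does not split. By Proposition~\ref{prop:key} the datum of level $0$ has $m=0$, so $M'=I_W(-3)$, and the injection $\mathcal{O}(-3)\to V\to M'$ forces $W=\emptyset$ and is an isomorphism. This splits $V$, a contradiction.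
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(3)]
All finite subschemes of $\mathbb{P}^2$ are smoothable, so the union is the set of $[G]\in\mathbb{P}(S_d)$ with $\operatorname{sr}(G)\le r'$. By Theorem~\ref{thm:main} it is the set of $[G]$ with $\underline{r}(G)\le r'$, which is the closed set $\sigma_{r'}(\nu_d(\mathbb{P}^2))$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(4)]
By Theorem~\ref{thm:main} the maximal smoothable rank is the maximal border rank, the least $r'$ with $\sigma_{r'}(\nu_d(\mathbb{P}^2))=\mathbb{P}(S_d)$. By the Alexander--Hirschowitz theorem,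
\[
\dim\sigma_{r'}(\nu_d(\mathbb{P}^2))=\min\Bigl(3r'-1,\binom{d+2}2-1\Bigr)
\]
except for $(d,r')=(2,2)$ and $(4,5)$, where the dimension is one less. The least $r'$ with $3r'\ge\binom{d+2}2$ is $\lceil(d+1)(d+2)/6\rceil$. For $d=2$ and $d=4$ this number is $2$ and $5$, the exceptional values, so there the secant variety fills the space one step later, at $r'=3$ and $r'=6$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{JM} Joachim Jelisiejew, Tomasz Ma\'ndziuk, \emph{Limits of saturated ideals}, arXiv:2210.13579 (2022).
\end{thebibliography}
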